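# Lindelöf boxes and hereditarily Lindelöf products

## 1. The antidiagonal of the Sorgenfrey line

Let $S$ be the Sorgenfrey line: the set $\mathbb R$ with the base of all $[x,x+\varepsilon)$, $\varepsilon>0$. Recall that a space is Lindelöf if every open cover has a countable subcover, and hereditarily Lindelöf (HL) if every subspace is Lindelöf. "Countable" includes finite throughout.

*$S$ is HL.* Let $A\subseteq S$, and let an open cover of $A$ be given. For $a\in A$ choose $\varepsilon_a>0$ such that $[a,a+\varepsilon_a)\cap A$ lies in a member of the cover. Put $U=\bigcup_{a\in A}(a,a+\varepsilon_a)$. This is a Euclidean open set, and the Euclidean line is second countable, so countably many of the intervals $(a,a+\varepsilon_a)$ already cover $U$. What about $A\setminus U$? If $a<a'$ are both in $A\setminus U$, then $a'\notin(a,a+\varepsilon_a)$, so $a+\varepsilon_a\le a'$. Hence the intervals $(a,a+\varepsilon_a)$, $a\in A\setminus U$, are pairwise disjoint, and $A\setminus U$ is countable. So countably many members of the cover suffice.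

*$S^2$ is not HL.* Let $D=\{(x,-x):x\in\mathbb R\}$. The open set $[x,x+1)\times[-x,-x+1)$ contains $(y,-y)$ only if $y\ge x$ and $-y\ge -x$, that is, only if $y=x$. So $D$ is an uncountable discrete subspace, and it is not Lindelöf.

The bad set $D$ is a thin curve in the square. But we need not look at $D$ itself to notice that something is wrong. The set $D$ is closed in $S^2$ (it is closed even in the Euclidean plane), and a closed subspace of a Lindelöf space is Lindelöf. So $S\times S$ is already not Lindelöf. The failure of "hereditarily Lindelöf", which concerns arbitrary subsets of the square, is visible on a *box*, a set of the form $A\times B$.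

Must it always be visible on a box? This is what D. T. Soukup and P. J. Szeptycki ask, in two versions, in "A counterexample in the theory of $D$-spaces", arXiv:1106.5116 (2011), where the questions are posed as open. All spaces are assumed to be $T_1$ (points are closed) unless I explicitly say otherwise. Subsets carry the subspace topology and products the product topology.

**Question (i).** Suppose that $A\times B$ is Lindelöf for all $A,B\subseteq X$. Is $X^2$ hereditarily Lindelöf?

**Question (ii).** Suppose that $A\times B$ is Lindelöf for all $A\subseteq X$ and $B\subseteq Y$. Is $X\times Y$ hereditarily Lindelöf?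

I say that the pair $(X,Y)$ *has Lindelöf boxes* if the hypothesis of (ii) holds. Question (i) is the case $X=Y$ of (ii), so a counterexample to (i) is one to (ii). I use freely that a countable union of Lindelöf subspaces is Lindelöf.

## 2. Right-separated sequences, easy cases, and the four theorems

**Definition.** Points $p_\alpha$ $(\alpha<\omega_1)$ of a space are *right-separated* if there are open $W_\alpha\ni p_\alpha$ with $p_\beta\notin W_\alpha$ whenever $\alpha<\beta$.

For example, in $\omega_1$ with the order topology take $p_\alpha=\alpha$ and $W_\alpha=[0,\alpha]$. Also, any $\omega_1$ distinct points of a discrete subspace, such as $D$ above, are right-separated in any enumeration. If a sequence is right-separated, so is its restriction to any uncountable index set, re-indexed increasingly.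

**Lemma 2.1.** *A space is not HL if and only if it contains a right-separated sequence of length $\omega_1$. In that case the set $\{p_\alpha:\alpha<\omega_1\}$ itself is not Lindelöf.*

*Proof.* Suppose $A$ is a subspace and $\mathcal W$ a family of open sets of the whole space covering $A$, no countable subfamily of which covers $A$. Recursively pick $p_\alpha\in A\setminus\bigcup_{\xi<\alpha}W_\xi$ and then $W_\alpha\in\mathcal W$ with $p_\alpha\in W_\alpha$. Then $p_\beta\notin W_\alpha$ for $\alpha<\beta$. Conversely, given a right-separated sequence, the $W_\alpha$ cover $\{p_\alpha\}$; the indices of a countable subfamily are all below some $\gamma<\omega_1$, and then $p_\gamma$ is not covered by it. $\square$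

Two easy cases. If $X$ and $Y$ are second countable, then so is $X\times Y$, and so is every subspace; hence $X\times Y$ is HL. If $X$ is countable and $(X,Y)$ has Lindelöf boxes, then any $D\subseteq X\times Y$ is the countable union of its slices $D\cap(\{x\}\times Y)=\{x\}\times B_x$, and each of these is a box. So again $X\times Y$ is HL. Slices are also the reason for the following reduction, valid in general.

**Lemma 2.2.** *Let $(X,Y)$ have Lindelöf boxes and suppose $X\times Y$ is not HL. Then $X$ and $Y$ are HL, and there are points $p_\alpha=(x_\alpha,y_\alpha)$ and open boxes $U_\alpha\times V_\alpha\ni p_\alpha$ $(\alpha<\omega_1)$ with $p_\beta\notin U_\alpha\times V_\alpha$ for $\alpha<\beta$, such that $\alpha\mapsto x_\alpha$ and $\alpha\mapsto y_\alpha$ are both injective.*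

*Proof.* Both spaces are nonempty. For $x\in X$ and $B\subseteq Y$ the box $\{x\}\times B$ is Lindelöf and homeomorphic to $B$, so $Y$ is HL. Symmetrically $X$ is HL. By Lemma 2.1 there is a right-separated sequence in $X\times Y$; shrinking the neighborhoods, we may take them to be boxes. If $x_\alpha=x$ for uncountably many $\alpha$, then for such $\alpha<\beta$ we have $x_\beta\in U_\alpha$, so $y_\beta\notin V_\alpha\ni y_\alpha$, and $Y$ contains a right-separated sequence of length $\omega_1$, a contradiction. So each point of $X$ occurs as $x_\alpha$ only countably often, and likewise each point of $Y$ as $y_\alpha$. Hence we can recursively choose an uncountable index set on which both maps are injective. Re-index. $\square$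

Here are the results.

**Theorem 1 (ZFC; settles both questions).** *The answer to (i) and to (ii) is no. There is a $T_1$ space $Z$ such that $A_1\times\dots\times A_n$ is Lindelöf for all $n$ and all $A_1,\dots,A_n\subseteq Z$, but $Z^2$ has a discrete subspace of size $2^{\aleph_0}$.*

**Theorem 2 (ZFC).** *Question (ii) has a Hausdorff counterexample: there are a subspace $X$ of the Sorgenfrey line and a Hausdorff space $Y$, both of size $\aleph_1$, such that $A\times B$ is Lindelöf for all $A\subseteq X$, $B\subseteq Y$, but $X\times Y$ has an uncountable discrete subspace.*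

**Theorem 3.** *Assume $\mathrm{MA}_{\omega_1}(\sigma\text{-centered})$ (equivalently, by Bell, $\mathfrak p>\omega_1$).*
(a) *If $X$ and $Y$ each have a coarser second countable $T_1$ topology and $A\times B$ is Lindelöf for all $A\subseteq X$, $B\subseteq Y$, then $X\times Y$ is HL.*
(b) *If $X$ is Hausdorff, then $A\times B$ is Lindelöf for all $A,B\subseteq X$ if and only if $X^2$ is HL.*

**Theorem 4 (CH).** *There is a zero-dimensional Hausdorff (hence Tychonoff) space $Z$ of size $\aleph_1$ such that $A\times B$ is Lindelöf for all $A,B\subseteq Z$, but $Z^2$ has an uncountable discrete subspace.*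

So for $T_1$ spaces both answers are "no" in ZFC. For Hausdorff spaces (equally for regular, or for Tychonoff spaces) question (i) is independent of ZFC: the positive answer holds under the hypothesis of Theorem 3, by part (b), and fails under CH, by Theorem 4. Question (ii) for Hausdorff spaces is refuted in ZFC by Theorem 2, and for regular or Tychonoff spaces it is refuted under CH by Theorem 4. Whether (ii) for regular spaces fails in ZFC alone is not settled here. I prove the theorems in the order 1, 3, 2, 4, because Theorem 3 explains what the last two constructions must do.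

## 3. Points of the box off the diagonal

Suppose $(X,Y)$ has Lindelöf boxes and $X\times Y$ is not HL. Take the points $p_\alpha=(x_\alpha,y_\alpha)$ of Lemma 2.2. The natural move is to repeat the Sorgenfrey argument: let
$$D=\{p_\alpha:\alpha<\omega_1\}\ \subseteq\ \{x_\alpha:\alpha<\omega_1\}\times\{y_\alpha:\alpha<\omega_1\}.$$
The box on the right is Lindelöf, while $D$ is not. If $D$ were closed in the box, we would have a contradiction. It would even be enough to find an uncountable $A\subseteq\omega_1$ such that $D_A=\{p_c:c\in A\}$ is closed in $\{x_a:a\in A\}\times\{y_a:a\in A\}$, since $D_A$ is again right-separated.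

The points of this smaller box that are not in $D_A$ are the $(x_a,y_b)$ with $a\ne b$ in $A$. The argument stops exactly here: nothing tells us that $(x_a,y_b)$ has a neighborhood missing $D_A$. For Theorem 1 we build a space in which no uncountable $A$ can be chosen. For Theorem 3 we find hypotheses under which a forcing axiom produces $A$.

## 4. Rays in opposite directions, modulo countable sets

Drop $T_1$ for a moment. Let $R^\uparrow$ be $\mathbb R$ with all up-sets open, so that the smallest neighborhood of $x$ is $[x,\infty)$. Let $R^\downarrow$ be $\mathbb R$ with all down-sets open; the smallest neighborhood of $x$ is $(-\infty,x]$. In $R^\uparrow\times R^\downarrow$ the diagonal is discrete, because $[x,\infty)\times(-\infty,x]$ contains $(y,y)$ only for $y=x$. Yet every box $A\times B$ is Lindelöf. To see this, recall that $E\subseteq A$ is *coinitial* in $A$ if every $a\in A$ has some $e\le a$ in $E$ (for $A=(0,1)$ take $E=\{1/n:n\ge2\}$; for $A=[0,1)$ take $E=\{0\}$), and *cofinal* if every $a\in A$ has some $e\ge a$ in $E$. Every set of reals has a countable coinitial and a countable cofinal subset. Take $E$ countable coinitial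 in $A$ and $E'$ countable cofinal in $B$. A member of an open cover containing $(e,e')$ contains all $(a,b)\in A\times B$ with $a\ge e$, $b\le e'$; so choosing one member for each $(e,e')\in E\times E'$ gives a countable subcover.

This pair is only $T_0$: every neighborhood of $0$ in $R^\uparrow$ contains $1$. To make points closed we must allow ourselves to delete points from rays. Deleting *countable* sets costs only countably many slices, and slices can be handled by induction. That is the whole idea.

**Proof of Theorem 1.**

**Step 1: the space.** Let $Z=\mathbb R\times\{0,1\}$, partially ordered by: $(x,0)\le(y,0)$ iff $x\le y$; $(x,1)\le(y,1)$ iff $x\ge y$; points with different second coordinates are incomparable. Let ${\uparrow}z=\{y:z\le y\}$. Take as base all sets ${\uparrow}z\setminus C$ with $z\in Z$ and $C\subseteq Z$ countable. This is a base: the sets cover $Z$, and if $p\in({\uparrow}z\setminus C)\cap({\uparrow}z'\setminus C')$, then by transitivity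
$$p\in{\uparrow}p\setminus(C\cup C')\subseteq({\uparrow}z\setminus C)\cap({\uparrow}z'\setminus C').$$
Hence the sets ${\uparrow}p\setminus C$ with $C$ countable and $p\notin C$ form a neighborhood base at $p$. The space is $T_1$: if $p\ne q$, then ${\uparrow}p\setminus\{q\}$ is a neighborhood of $p$ missing $q$.

**Step 2: countable coinitiality.** The purpose is to have countably many rays that cover a given set. Every $A\subseteq Z$ has a countable $E\subseteq A$ such that each $a\in A$ satisfies $e\le a$ for some $e\in E$: take a countable coinitial subset of $\{x:(x,0)\in A\}$ and a countable cofinal subset of $\{x:(x,1)\in A\}$, and attach the second coordinates.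

**Step 3: finite products of subspaces are Lindelöf.** Induct on the number $n$ of factors; for $n=0$ the product is one point. Let $\mathcal G$ be an open cover of $A=\prod_{i\le n}A_i$, the product of $A_1,\dots,A_n$, and let $E_i\subseteq A_i$ be countable and coinitial as in Step 2. For each $e\in\prod_iE_i$ pick $G_e\in\mathcal G$ with $e\in G_e$ and countable sets $C_i^e\not\ni e_i$ with
$$A\cap\prod_i({\uparrow}e_i\setminus C^e_i)\subseteq G_e.$$
Let $C=\bigcup_{e,i}C^e_i$, a countable set. If $a\in A$ has no coordinate in $C$, choose $e\in\prod_iE_i$ with $e_i\le a_i$ for all $i$. Then $a_i\in{\uparrow}e_i\setminus C_i^e$ for all $i$, so $a\in G_e$. Thus the countably many $G_e$ cover $A$ except for points in the slices $\{a\in A:a_i=c\}$ with $i\le n$ and $c\in C\cap A_i$. There are countably many slices, and each is homeomorphic to a product of $n-1$ subspaces of $Z$, hence Lindelöf by the induction hypothesis. So $\mathcal G$ has a countable subcover.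

**Step 4: a large discrete set in $Z^2$.** Let $D=\{((x,0),(x,1)):x\in\mathbb R\}$. The open set ${\uparrow}(x,0)\times{\uparrow}(x,1)$ contains $((y,0),(y,1))$ iff $y\ge x$ and $y\le x$, that is, iff $y=x$. So $D$ is discrete of size $2^{\aleph_0}$, hence not Lindelöf. Therefore $Z$ refutes (i), and $(Z,Z)$ refutes (ii). $\blacksquare$

The obstacle of Section 3 can be seen directly. If $x<y$, every neighborhood of $((x,0),(y,1))$ contains $((u,0),(u,1))$ for all but countably many $u\in[x,y]$, so $D$ is far from closed. The price is that $Z$ is not Hausdorff: any neighborhoods of $(0,0)$ and $(1,0)$ both contain $(u,0)$ for all but countably many $u\ge1$.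

## 5. Closing the diagonal with Martin's axiom

We return to the attempt of Section 3 and try to make $D_A$ closed by force. If points of $X$ and $Y$ can be separated by members of *countable* families of open sets, then the potential neighborhoods of off-diagonal points come from a countable set, and a $\sigma$-centered forcing can choose $A$ together with the neighborhoods.

**Definition.** A partial order $\mathbb P$ is *$\sigma$-centered* if it is a countable union of pieces such that any finitely many elements of one piece have a common extension (lower bound) in $\mathbb P$. $\mathrm{MA}_{\omega_1}(\sigma\text{-centered})$ says: for every nonempty $\sigma$-centered $\mathbb P$ and at most $\aleph_1$ dense subsets of $\mathbb P$, some filter on $\mathbb P$ meets them all.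

Every countable partial order is $\sigma$-centered, with one-element pieces. A $\sigma$-centered order is ccc: among uncountably many elements two lie in the same piece, so they are compatible. The cardinal $\mathfrak p$ in the statement is the least size of a family of subsets of $\omega$, all of whose finite intersections are infinite, for which no infinite set is almost contained in every member. It is mentioned only for orientation; the proof uses MA.

As for the hypothesis of Theorem 3(a): a coarser second countable $T_1$ topology exists on the Sorgenfrey line, namely the Euclidean one. The space $Z$ of Theorem 1 has none. Indeed, let $\{U_n\}$ be countably many open sets of $Z$ and $x\in\mathbb R$. For each $n$ with $(x,0)\in U_n$ there is a countable $C_n$ with ${\uparrow}(x,0)\setminus C_n\subseteq U_n$. Choose $y>x$ with $(y,0)$ in none of these $C_n$. Then every $U_n$ containing $(x,0)$ contains $(y,0)$, so the $U_n$ are not a base of a $T_1$ topology.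

**Proof of Theorem 3(a).** Suppose $X\times Y$ is not HL and fix $p_\alpha=(x_\alpha,y_\alpha)$ and $U_\alpha\times V_\alpha$ as in Lemma 2.2. Let $\mathcal U,\mathcal V$ be countable bases of coarser $T_1$ topologies on $X$ and $Y$, and let $\mathcal K=\{U\times V:U\in\mathcal U,V\in\mathcal V\}$, a countable family of open sets of $X\times Y$.

**Step 1: the partial order.** A condition will promise that certain indices go into $A$ and that certain boxes avoid $D_A$. Let $\mathbb P$ be the set of pairs $(F,K)$ with $F\subseteq\omega_1$ and $K\subseteq\mathcal K$ finite such that $p_c\notin k$ for all $c\in F$, $k\in K$, ordered by reverse inclusion in both coordinates. If finitely many conditions $(F_i,K)$ have the same second coordinate, then $(\bigcup_iF_i,K)$ is a condition extending all of them. There are only countably many $K$, so $\mathbb P$ is $\sigma$-centered.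

**Step 2: boxes around off-diagonal points.** For $a\ne b$ in $\omega_1$, let $E_{ab}$ be the set of $(F,K)\in\mathbb P$ such that either $(x_a,y_b)\in\bigcup K$, or no extension of $(F,K)$ has both $a$ and $b$ in its first coordinate. I claim that $E_{ab}$ is dense. Given $(F,K)$ not satisfying the second alternative, take an extension $(F',K')$ with $a,b\in F'$. By $T_1$ and the finiteness of $F'$ there are $U\in\mathcal U$ and $V\in\mathcal V$ with
$$U\cap\{x_c:c\in F'\}=\{x_a\},\qquad V\cap\{y_c:c\in F'\}=\{y_b\}.$$
If $c\in F'$ and $p_c\in U\times V$, then $x_c=x_a$ and $y_c=y_b$, so $c=a$ and $c=b$ by injectivity, which is impossible. Hence $(F',K'\cup\{U\times V\})$ is a condition, and it is in $E_{ab}$.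

**Step 3: making $A$ uncountable.** I claim there is $p\in\mathbb P$ such that for every $\gamma<\omega_1$ the set of $(F,K)$ with $F\not\subseteq\gamma$ is dense below $p$. Suppose not. Then below every condition there is a condition $q$ for which some $\gamma_q<\omega_1$ has this property: every extension of $q$ has first coordinate contained in $\gamma_q$. So the set of such $q$ is dense. Take a maximal antichain of $\mathbb P$ consisting of such conditions; by ccc it is countable, $\{q_n\}$ say. Let $\beta<\omega_1$ satisfy $\beta\ge\gamma_{q_n}$ for all $n$. The condition $(\{\beta\},\emptyset)$ is compatible with some $q_n$. A common extension has $\beta$ in its first coordinate, which should be contained in $\gamma_{q_n}\le\beta$, a contradiction.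

**Step 4: using the filter.** The order $\{q\in\mathbb P:q\le p\}$ is $\sigma$-centered, since a common extension of conditions below $p$ is below $p$. By $\mathrm{MA}_{\omega_1}(\sigma\text{-centered})$, it has a filter $\mathcal F$ meeting all $E_{ab}$ and all sets $\{(F,K):F\not\subseteq\gamma\}$ (restricted to conditions below $p$). Let $A$ be the union of the first coordinates of members of $\mathcal F$. It is contained in no $\gamma<\omega_1$, so it is uncountable.

Let $a\ne b$ be in $A$. Pick $(F,K)\in\mathcal F\cap E_{ab}$, and members of $\mathcal F$ whose first coordinates contain $a$ and $b$. A common extension in $\mathcal F$ of these conditions extends $(F,K)$ and contains both $a$ and $b$, so the second alternative for $(F,K)$ fails. Hence $(x_a,y_b)\in k$ for some $k\in K$. If $c\in A$, a common extension of $(F,K)$ and a member of $\mathcal F$ with $c$ in its first coordinate shows $p_c\notin k$. So $k$ is a neighborhood of $(x_a,y_b)$ missing $D_A=\{p_c:c\in A\}$.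

Thus $D_A$ is closed in the box $\{x_a:a\in A\}\times\{y_a:a\in A\}$, which is Lindelöf. So $D_A$ is Lindelöf. But $D_A$ is right-separated and uncountable, contradicting Lemma 2.1. $\blacksquare$

**Proof of Theorem 3(b).** If $X^2$ is HL, then all $A\times B\subseteq X^2$ are Lindelöf. Conversely, let $X$ be Hausdorff, let $(X,X)$ have Lindelöf boxes, and suppose $X^2$ is not HL. The plan is to manufacture a coarser second countable topology on a suitable subspace and quote (a).

**Step 1: a small subspace.** Let $\{(x_\alpha,y_\alpha):\alpha<\omega_1\}$ be right-separated in $X^2$ and put $Z=\{x_\alpha:\alpha<\omega_1\}\cup\{y_\alpha:\alpha<\omega_1\}$. Then $Z^2$ is not HL.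

**Step 2: the complement of $\Delta=\{(z,z):z\in Z\}$ is Lindelöf.** As $|Z|\le\aleph_1\le2^{\aleph_0}$, there is an injection $f:Z\to2^\omega$. The sets $C_n=\{z:f(z)(n)=1\}$ separate the points of $Z$, so
$$Z^2\setminus\Delta=\bigcup_n\big(C_n\times(Z\setminus C_n)\big)\cup\big((Z\setminus C_n)\times C_n\big).$$
The $C_n$ are arbitrary sets with no topological meaning; what matters is that these are countably many boxes, each Lindelöf by hypothesis.

**Step 3: a second countable Hausdorff topology.** Since $Z$ is Hausdorff, $Z^2\setminus\Delta$ is covered by boxes $O\times O'$ with $O,O'$ open in $Z$ and $O\cap O'=\emptyset$. By Step 2, countably many of them, $O_n\times O_n'$, cover $Z^2\setminus\Delta$. The topology on $Z$ with subbase $\{Z\}\cup\{O_n,O'_n:n<\omega\}$ is second countable and coarser than the given one. It is Hausdorff: if $x\ne y$, some $n$ has $x\in O_n$, $y\in O'_n$. By (a), applied to $Z$ and $Z$, the square $Z^2$ is HL, contradicting Step 1. $\blacksquare$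

Step 2 used boxes whose two sides come from the *same* space. For two different Hausdorff spaces this is not available, and the next theorem shows that no argument can replace it.

## 6. A Sorgenfrey set against a Hausdorff topology built from oscillations

We look for a Hausdorff version of $R^\uparrow\times R^\downarrow$. For $X$ take $\aleph_1$ points of the Sorgenfrey line. For $Y$ take the same points with the left rays open, plus more open sets to make $Y$ Hausdorff. Adding the Euclidean topology is fatal: then both factors have topologies finer than the Euclidean one, so the diagonal is closed in the full box, as in Section 1. The additional Hausdorff topology must be independent of the order of the reals, so that the points of the diagonal still accumulate at off-diagonal points. It will come from functions $w_\beta:\omega_1\to\mathbb T$ into the circle $\mathbb T=\{z\in\mathbb C:|z|=1\}$ with two properties: restricted to any countable $\delta$ there are only countably many of them, while on coordinates far out they hit prescribed open sets.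

**Moore's theorem.** I use J. T. Moore, *A solution to the L space problem*, J. Amer. Math. Soc. 19 (2006) 717–736. There one fixes $\langle C_\beta:\beta<\omega_1\rangle$, where $C_\beta$ is cofinal in $\beta$, of order type $\omega$ for limit $\beta$, and $C_{\gamma+1}=\{\gamma\}$. One also fixes finite-to-one $e_\beta:\beta\to\omega$ such that for $\alpha<\beta$ the functions $e_\beta|_\alpha$ and $e_\alpha$ differ at only finitely many places. One defines the lower trace $L(\alpha,\beta)$, a finite subset of $\alpha$, by recursion along the walk from $\beta$ to $\alpha$, and the oscillation number $\operatorname{osc}(\alpha,\beta)\in\omega$ for $\alpha<\beta$. The walk starts at $\beta$ and moves from a current $\beta'>\alpha$ to $\min(C_{\beta'}\setminus\alpha)$ until it reaches $\alpha$. For instance, if $C_\omega=\omega$, the walk from $\omega+2$ to $5$ is $\omega+2,\ \omega+1,\ \omega,\ 5$, and the sets $C_{\beta'}\cap5$ met on the way are $\emptyset,\emptyset,\{0,1,2,3,4\}$. Only the following facts are used.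

* (a) $\operatorname{osc}(\alpha,\beta)$ is determined by $e_\alpha$, $e_\beta|_\alpha$ and $L(\alpha,\beta)$.
* (b) $L(\alpha,\alpha)=\emptyset$, and for $\alpha<\beta$, $L(\alpha,\beta)$ is determined by the finite set $C_\beta\cap\alpha$ and by $L(\alpha,\min(C_\beta\setminus\alpha))$.
* (c) Moore's theorem (case $l=1$): if $\mathcal A\subseteq[\omega_1]^k$ is an uncountable pairwise disjoint family, $E\subseteq\omega_1$ is uncountable and $n<\omega$, there are $a\in\mathcal A$ and $b_0,\dots,b_{n-1}\in E$ with $\max a<b_m$ and $\operatorname{osc}(\alpha,b_m)=\operatorname{osc}(\alpha,b_0)+m$ for all $\alpha\in a$, $m<n$.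

**The functions $w_\beta$.** Since $\mathbb R$ has dimension $2^{\aleph_0}$ over $\mathbb Q$, we can choose distinct reals $r_\alpha$ $(\alpha<\omega_1)$ with $\{1\}\cup\{r_\alpha:\alpha<\omega_1\}$ linearly independent over $\mathbb Q$. Let $z_\alpha=e^{2\pi ir_\alpha}$, and
$$w_\beta(\alpha)=z_\alpha^{\operatorname{osc}(\alpha,\beta)+1}\ \text{ for }\alpha<\beta,\qquad w_\beta(\alpha)=1\ \text{ for }\alpha\ge\beta.$$
So $w_\beta(\alpha)$ lies in the countable set $\{z_\alpha^n:n\in\omega\}$. If $\beta<\gamma$, then $w_\beta(\beta)=1\ne w_\gamma(\beta)$, since $z_\beta$ is not a root of unity ($r_\beta$ is irrational) and the exponent is at least $1$. Hence $\beta\mapsto w_\beta$ is injective.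

**Lemma 6.1.** *For every $\delta<\omega_1$, the set $\{w_\beta|_\delta:\beta<\omega_1\}$ is countable.*

*Proof.* Only $\beta\ge\delta$ matter. For these, by (a), $w_\beta|_\delta$ is determined by $e_\beta|_\delta$ and the function $L(\cdot,\beta)|_\delta$. Each $e_\beta|_\delta$ differs from $e_\delta$ at finitely many places, so there are countably many such restrictions. It remains to show that $\mathcal L_\delta=\{L(\cdot,\beta)|_\delta:\beta\ge\delta\}$ is countable. We induct on $\delta$; for $\delta=0$ this is trivial.

If $\delta=\gamma+1$, then $L(\cdot,\beta)|_\delta$ is determined by $L(\cdot,\beta)|_\gamma\in\mathcal L_\gamma$ and the finite set $L(\gamma,\beta)\subseteq\gamma$: countably many possibilities.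

Let $\delta$ be a limit. The case $\beta=\delta$ contributes one function, so let $\beta>\delta$. Walk from $\beta$ to $\delta$: let $\beta=\beta_0>\beta_1>\dots>\beta_n=\delta$ with $\beta_{i+1}=\min(C_{\beta_i}\setminus\delta)$. (As long as $\beta_i>\delta$, the cofinal set $C_{\beta_i}$ has elements in $[\delta,\beta_i)$; the sequence decreases, so it reaches $\delta$ after finitely many steps.) Put $f_i=C_{\beta_i}\cap\delta$ for $i<n$. Each $f_i$ is finite, being a proper initial segment of a set of order type at most $\omega$. Choose $\gamma<\delta$ with $\bigcup_if_i\subseteq\gamma$. For $\alpha\in[\gamma,\delta)$ no element of $C_{\beta_i}$ lies in $[\alpha,\delta)$, so $C_{\beta_i}\cap\alpha=f_i$ and $\min(C_{\beta_i}\setminus\alpha)=\beta_{i+1}$. By (b), $L(\alpha,\beta_i)$ is determined by $f_i$ and $L(\alpha,\beta_{i+1})$; going through $i=n-1,\dots,0$, we see that $L(\alpha,\beta)$ is determined by $L(\alpha,\delta)$ and $(f_0,\dots,f_{n-1})$. Therefore $L(\cdot,\beta)|_\delta$ is determined by $\gamma$, by $L(\cdot,\beta)|_\gamma\in\mathcal L_\gamma$ and by $(f_i)_{i<n}$: countably many possibilities. $\square$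

**Lemma 6.2.** *Let $H_i$ ($i\in I$, $I$ uncountable) be pairwise disjoint nonempty finite subsets of $\omega_1$, let $O_{i,\alpha}\subseteq\mathbb T$ be nonempty open for $\alpha\in H_i$, and let $E\subseteq\omega_1$ be uncountable. Then there are $i\in I$ and $\beta\in E$ with $\max H_i<\beta$ and $w_\beta(\alpha)\in O_{i,\alpha}$ for all $\alpha\in H_i$.*

*Proof.* Fix $i$. By Kronecker's theorem and the linear independence of $1$ and the $r_\alpha$, the set $\{(z_\alpha^m)_{\alpha\in H_i}:m\ge0\}$ is dense in $\mathbb T^{H_i}$. For $u\in\mathbb T^{H_i}$, the set of $v$ with $(u_\alpha v_\alpha)_\alpha\in\prod_\alpha O_{i,\alpha}$ is nonempty and open, so it contains $(z_\alpha^m)_\alpha$ for some $m$. Thus the open sets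
$$\Big\{u\in\mathbb T^{H_i}:(u_\alpha z_\alpha^m)_{\alpha\in H_i}\in\prod_{\alpha\in H_i}O_{i,\alpha}\Big\}\qquad(m\ge0)$$
cover $\mathbb T^{H_i}$. By compactness those with $m<N_i$ suffice for some $N_i$.

Passing to an uncountable subset of $I$, assume $|H_i|=k$ and $N_i=N$ for all $i$. By (c), applied to $\{H_i\}$, $E$ and $n=N$, there are $i$ and $b_0,\dots,b_{N-1}\in E$ above $\max H_i$ with $w_{b_m}(\alpha)=u_\alpha z_\alpha^m$ for $\alpha\in H_i$, $m<N$, where $u_\alpha=z_\alpha^{\operatorname{osc}(\alpha,b_0)+1}$. By the choice of $N$ some $m<N$ satisfies $(u_\alpha z_\alpha^m)_\alpha\in\prod_\alpha O_{i,\alpha}$. Let $\beta=b_m$. $\square$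

**Proof of Theorem 2.**

**Step 1: the spaces.** Fix an injection $\beta\mapsto t_\beta$ of $\omega_1$ into $\mathbb R$.

* $X$ is $\omega_1$ with basic sets $\{\gamma:t_\beta\le t_\gamma<t_\beta+\varepsilon\}$. It is homeomorphic to the subspace $\{t_\beta:\beta<\omega_1\}$ of the Sorgenfrey line.
* $Y$ is $\omega_1$ with the topology generated by the sets $\{\gamma:w_\gamma(\alpha)\in O\}$ ($\alpha<\omega_1$, $O\subseteq\mathbb T$ open) and $\{\gamma:t_\gamma\le t_\beta\}$ ($\beta<\omega_1$).

If $\beta\ne\gamma$, then $w_\beta(\alpha)\ne w_\gamma(\alpha)$ for some $\alpha$, and disjoint open subsets of $\mathbb T$ separate these values; so $Y$ is Hausdorff. The set $\{(\beta,\beta):\beta<\omega_1\}\subseteq X\times Y$ is discrete, since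
$$\{\gamma:t_\beta\le t_\gamma<t_\beta+1\}\cap\{\gamma:t_\gamma\le t_\beta\}=\{\beta\}.$$
It remains to prove that every box $A\times B$ with $A,B\subseteq\omega_1$ is Lindelöf.

**Step 2: a sequence of uncovered points.** This sets up the argument by contradiction. Suppose the open cover $\mathcal G$ of $A\times B$ has no countable subcover. Among the rays $\{\gamma:t_\gamma\le t_\beta\}$ that contain $b$, the smallest is $\{\gamma:t_\gamma\le t_b\}$. So for $(a,b)\in A\times B$ we can choose $\varepsilon(a,b)>0$, a finite $G(a,b)\subseteq\omega_1$ and open $O_\alpha^{ab}\ni w_b(\alpha)$ ($\alpha\in G(a,b)$) such that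
$$N(a,b)=\{(c,d)\in A\times B:\ t_a\le t_c<t_a+\varepsilon(a,b),\ t_d\le t_b,\ w_d(\alpha)\in O_\alpha^{ab}\ \text{for all }\alpha\in G(a,b)\}$$
is contained in a member of $\mathcal G$. No countably many sets $N(a,b)$ cover $A\times B$, so we can recursively choose $(c_\xi,d_\xi)\in A\times B$, $\xi<\omega_1$, with
$$(c_\xi,d_\xi)\notin N(c_\eta,d_\zeta)\quad\text{for all }\eta,\zeta<\xi.\tag{1}$$
Note that $\eta$ and $\zeta$ may differ: we also exclude the neighborhoods of the mixed points $(c_\eta,d_\zeta)$, and this is what we shall exploit. With $\eta=\zeta$, (1) shows that the pairs $(c_\xi,d_\xi)$ are distinct.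

**Step 3: the case of a constant second coordinate.** Suppose $d_\xi=d$ for all $\xi$ in an uncountable $Q$. For $\eta<\xi$ in $Q$ the requirements on the second coordinate in $N(c_\eta,d)$ hold for $d$ itself, so (1) gives $t_{c_\xi}\notin[t_{c_\eta},t_{c_\eta}+\varepsilon(c_\eta,d))$. So the Sorgenfrey line contains a right-separated sequence of length $\omega_1$, contradicting that it is HL.

From now on each value is taken by $\xi\mapsto d_\xi$ only countably often. Fix an uncountable $Q\subseteq\omega_1$ on which $\xi\mapsto d_\xi$ is injective and on which $\xi\mapsto c_\xi$ is either injective (case A) or constant (case B).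

**Step 4: choosing, for each $\delta$, a mixed point and many candidates.** For each limit $\delta<\omega_1$ we look for indices $\eta_\delta,\zeta_\delta$ and uncountably many $\xi$ such that $(c_\xi,d_\xi)$ satisfies all requirements for being in $N(c_{\eta_\delta},d_{\zeta_\delta})$ except those at coordinates $\alpha\ge\delta$.

By Lemma 6.1 there is an uncountable $Q_\delta\subseteq Q$ on which $w_{d_\xi}|_\delta$ does not depend on $\xi$. The set $\{t_{d_\xi}:\xi\in Q_\delta\}$ is an uncountable set of reals, so it contains two of its condensation points (points all of whose neighborhoods contain uncountably many of its elements). Let $r_\delta$ be a rational strictly between them. Then $Q_\delta^-=\{\xi\in Q_\delta:t_{d_\xi}<r_\delta\}$ is uncountable, and there is $\zeta_\delta\in Q_\delta$ with $r_\delta<t_{d_{\zeta_\delta}}$.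

In case A, let $T'=\{t_{c_\xi}:\xi\in Q_\delta^-\}$, an uncountable set. For all but countably many $t\in T'$, each $T'\cap(t,t+\varepsilon)$, $\varepsilon>0$, is uncountable. Indeed, let $T''$ be the set of $t\in T'$ for which some $T'\cap(t,t+\varepsilon_t)$ is countable. As the Sorgenfrey line is HL, countably many of the sets $[t,t+\varepsilon_t)$, $t\in T''$, cover $T''$, and each of them contains only countably many points of $T'$; so $T''$ is countable. Hence we can choose $\eta_\delta\in Q_\delta^-$ such that, with $\varepsilon=\varepsilon(c_{\eta_\delta},d_{\zeta_\delta})$, uncountably many $\xi\in Q_\delta^-$ have $t_{c_\xi}\in(t_{c_{\eta_\delta}},t_{c_{\eta_\delta}}+\varepsilon)$. This interval is a countable union of intervals $(q,q')$ with rational $q<q'$ and $t_{c_{\eta_\delta}}<q<q'<t_{c_{\eta_\delta}}+\varepsilon$. So there are such rationals $q_\delta<q'_\delta$ for which $Q'_\delta=\{\xi\in Q_\delta^-:q_\delta<t_{c_\xi}<q'_\delta\}$ is uncountable.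

In case B, let $\eta_\delta\in Q_\delta^-$ be arbitrary and $Q'_\delta=Q_\delta^-$, and ignore $q_\delta,q'_\delta$ below.

**Step 5: making the choices uniform by Fodor's lemma.** We want one uncountable set of candidates that serves uncountably many $\delta$ at once. Let $G_\delta=G(c_{\eta_\delta},d_{\zeta_\delta})$. The map $\delta\mapsto\max((G_\delta\cap\delta)\cup\{0\})$ is regressive on the limit ordinals $0<\delta<\omega_1$, so by Fodor's lemma it is constant on a stationary set. There, $G_\delta\cap\delta$ takes only countably many values, and so do $r_\delta$, $q_\delta$, $q_\delta'$. Also $w_{d_{\zeta_\delta}}(\alpha)$ takes only countably many values for each fixed $\alpha$. Since a countable union of nonstationary sets is nonstationary, there is a stationary set $S$ of limit ordinals on which $G_\delta\cap\delta=R$, $r_\delta=r$, $q_\delta=q$, $q'_\delta=q'$, and $w_{d_{\zeta_\delta}}(\alpha)=v(\alpha)$ for $\alpha\in R$. Let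
$$Q^*=\{\xi\in Q:\ w_{d_\xi}(\alpha)=v(\alpha)\ \text{for all }\alpha\in R,\ t_{d_\xi}<r,\ \text{and in case A } q<t_{c_\xi}<q'\}.$$
For $\delta\in S$ we have $Q'_\delta\subseteq Q^*$: if $\xi\in Q'_\delta$, then $\xi,\zeta_\delta\in Q_\delta$, so $w_{d_\xi}$ and $w_{d_{\zeta_\delta}}$ agree on $\delta\supseteq R$. So $Q^*$ is uncountable.

**Step 6: the coordinates above $\delta$.** These are handled by Lemma 6.2; one extra coordinate $\theta_\delta$ makes sure that the index found is late enough for (1). For $\delta\in S$ let $H_\delta=(G_\delta\setminus\delta)\cup\{\theta_\delta\}$, where $\theta_\delta<\omega_1$ satisfies $\theta_\delta\ge\delta$, $\theta_\delta\notin G_\delta$ and $\theta_\delta\ge d_\xi$ for all $\xi\le\max(\eta_\delta,\zeta_\delta)$. Each $H_\delta$ is a finite subset of $[\delta,\omega_1)$, so by choosing each next $\delta\in S$ above all earlier $H_{\delta'}$ we obtain an uncountable $S'\subseteq S$ such that the $H_\delta$, $\delta\in S'$, are pairwise disjoint. Apply Lemma 6.2 to $(H_\delta)_{\delta\in S'}$ with the open sets $O_\alpha^{c_{\eta_\delta}d_{\zeta_\delta}}$ for $\alpha\in G_\delta\setminus\delta$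 and $\mathbb T$ for $\theta_\delta$, and with $E=\{d_\xi:\xi\in Q^*\}$, which is uncountable since $\xi\mapsto d_\xi$ is injective on $Q$. We get $\delta\in S'$ and $\xi\in Q^*$ with $d_\xi>\theta_\delta$ and $w_{d_\xi}(\alpha)\in O_\alpha^{c_{\eta_\delta}d_{\zeta_\delta}}$ for $\alpha\in G_\delta\setminus\delta$.

**Step 7: the contradiction.** Write $\eta=\eta_\delta$, $\zeta=\zeta_\delta$. Since $d_\xi>\theta_\delta$, the choice of $\theta_\delta$ gives $\xi>\eta,\zeta$. Now check that $(c_\xi,d_\xi)\in N(c_\eta,d_\zeta)$. For $\alpha\in G_\delta\setminus\delta$ we have $w_{d_\xi}(\alpha)\in O_\alpha^{c_\eta d_\zeta}$. For $\alpha\in G_\delta\cap\delta=R$ we have $w_{d_\xi}(\alpha)=v(\alpha)=w_{d_\zeta}(\alpha)\in O_\alpha^{c_\eta d_\zeta}$. Next, $t_{d_\xi}<r<t_{d_\zeta}$. Finally, in case A, $t_{c_\eta}<q<t_{c_\xi}<q'<t_{c_\eta}+\varepsilon(c_\eta,d_\zeta)$; in case B, $t_{c_\xi}=t_{c_\eta}$. This contradicts (1). $\blacksquare$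

The sum $X\oplus Y$ (disjoint union, both parts open) is Hausdorff and its square is not HL, but it need not answer (i): boxes inside $X\times X$ and $Y\times Y$ were never examined. Under the hypothesis of Theorem 3, part (b) shows that some box in $(X\oplus Y)^2$ is not Lindelöf. Similarly, $X$ has the Euclidean topology as a coarser second countable one, so by Theorem 3(a) the space $Y$ has no coarser second countable $T_1$ topology under that hypothesis.

## 7. Generic reals with generic bits under CH

For Theorem 4 the space must be zero-dimensional (have a base of clopen sets) and control all four kinds of boxes in $(X_0\oplus X_1)^2$. We keep opposite rays in the two summands. The rays are thinned by a random-looking $0$–$1$ sequence attached to each point, and CH lets us choose the point number $\beta$, with its real $t_\beta$ and its sequences, generic over a countable model that has seen everything earlier.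

**Facts about elementary submodels.** Let $H(\omega_1)$ be the set of hereditarily countable sets, and let $M$ be a countable elementary submodel of $H(\omega_1)$ or of $H(\theta)$, $\theta$ a large regular cardinal. Sets (in the ambient structure) definable from elements of $M$ are in $M$; finite subsets of $M$ are in $M$; nonempty sets that are elements of $M$ have elements in $M$; and every countable $x\in M$ satisfies $x\subseteq M$ (take an enumeration of $x$ by $\omega$ in $M$, and use $\omega\subseteq M$). In particular, if $M\prec H(\theta)$, then $M\cap\omega_1$ is a countable ordinal, and an element of $M$ that has a member outside $M$ is uncountable.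

**Conditions.** For $\delta<\omega_1$ let $P_\delta$ be the countable set of triples $p=(I_p,p^0,p^1)$, where $I_p$ is a nonempty open interval with rational endpoints and $p^0,p^1$ are finite partial functions from $\delta$ to $2$. Put $q\le p$ ("$q$ extends $p$") iff $I_q\subseteq I_p$, $q^0\supseteq p^0$, $q^1\supseteq p^1$. For $g=(t,o^0,o^1)\in\mathbb R\times2^\beta\times2^\beta$ write $g\in[p]$ if $t\in I_p$ and $p^i\subseteq o^i$ for $i=0,1$; in particular this requires $\operatorname{dom}p^i\subseteq\beta$. For example, $p=((0,1),\{(3,1)\},\emptyset)\in P_4$, and $g\in[p]$ says that $\beta>3$, $0<t<1$ and $o^0(3)=1$.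

**Step 1: the construction of $g_\beta$.** Assume CH. Then $|H(\omega_1)|=\aleph_1$; let $H(\omega_1)=\{h_\beta:\beta<\omega_1\}$. Recursively choose countable $M_\beta\prec H(\omega_1)$ with
$$\beta,\ h_\beta,\ \langle g_\gamma:\gamma<\beta\rangle\in M_\beta\quad\text{and}\quad M_\gamma\subseteq M_\beta\ \text{for }\gamma<\beta,$$
and then $g_\beta=(t_\beta,o_\beta^0,o_\beta^1)\in\mathbb R\times2^\beta\times2^\beta$ such that for every $\mathcal D\subseteq P_\beta$ with $\mathcal D\in M_\beta$
$$\text{there is }p\in P_\beta\text{ with }g_\beta\in[p]\text{ and either }p\in\mathcal D\text{ or }p\text{ has no extension in }\mathcal D.\tag{2}$$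
This is possible by the Baire category theorem. The space $\mathbb R\times2^\beta\times2^\beta$ is completely metrizable, and the sets $[p]$, $p\in P_\beta$, form a base of nonempty open sets in it. For given $\mathcal D$, the union of all $[p]$ with $p$ as in (2) is open, and it is dense: if $p\in P_\beta$ has no extension in $\mathcal D$, then $[p]$ itself is part of the union; otherwise $[p]\supseteq[q]$ for an extension $q\in\mathcal D$. There are countably many $\mathcal D\in M_\beta$, so some $g_\beta$ lies in all these dense open sets.

Every element of $H(\omega_1)$ is some $h_\kappa\in M_\kappa$, and then it is in every $M_\beta$ with $\beta\ge\kappa$. Since $\beta\in M_\beta$, every $\delta\le\beta$ is in $M_\beta$, and so is $P_\delta$, with $P_\delta\subseteq M_\beta$.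

**Step 2: genericity for smaller index sets.** We shall need to apply (2) to sets $\mathcal D\subseteq P_\delta$ with $\delta\le\beta$.

**Lemma 7.1.** *Let $\delta\le\beta<\omega_1$, $\mathcal D\subseteq P_\delta$, $\mathcal D\in M_\beta$. If every $p\in P_\delta$ with $g_\beta\in[p]$ has an extension in $\mathcal D$, then $g_\beta\in[p']$ for some $p'\in\mathcal D$.*

*Proof.* For $p\in P_\beta$ write $p|_\delta=(I_p,p^0|_\delta,p^1|_\delta)$. Apply (2) to $\mathcal D'=\{p\in P_\beta:p|_\delta\in\mathcal D\}\in M_\beta$, obtaining $p\in P_\beta$ with $g_\beta\in[p]$. If $p\in\mathcal D'$, then $p'=p|_\delta$ is as required. Otherwise $p$ has no extension in $\mathcal D'$. As $g_\beta\in[p|_\delta]$, the hypothesis gives an extension $q\in\mathcal D$ of $p|_\delta$. Since $\operatorname{dom}q^i\subseteq\delta$ and $q^i\supseteq p^i|_\delta$, the set $q^i\cup p^i$ is a function whose restriction to $\delta$ is $q^i$. So $(I_q,q^0\cup p^0,q^1\cup p^1)\in\mathcal D'$ extends $p$, a contradiction. $\square$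

As a first use, the $t_\beta$ are distinct. Let $\gamma<\beta$ and $\mathcal D=\{p\in P_0:t_\gamma\notin I_p\}$. It is in $M_\beta$ because $g_\gamma\in M_\beta$, and each $p\in P_0$ has an extension in $\mathcal D$. So $t_\beta\in I_{p'}\not\ni t_\gamma$ for some $p'$, and $t_\beta\ne t_\gamma$.

**Step 3: genericity for pairs.** Points $(c,d)$ of a box with $c\ne d$ involve two generic triples at once.

**Lemma 7.2.** *Let $\delta\le\gamma<\beta<\omega_1$, $\mathcal D\subseteq P_\delta\times P_\delta$, $\mathcal D\in M_\gamma$. If every $(p,q)\in P_\delta^2$ with $g_\gamma\in[p]$, $g_\beta\in[q]$ has a coordinatewise extension in $\mathcal D$, then some $(p',q')\in\mathcal D$ has $g_\gamma\in[p']$, $g_\beta\in[q']$.*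

*Proof.* Suppose not. Let $\mathcal D_1=\{q\in P_\delta:\exists p\,(g_\gamma\in[p]\text{ and }(p,q)\in\mathcal D)\}$. It is in $M_\beta$, since $g_\gamma\in M_\beta$ and $\mathcal D\in M_\gamma\subseteq M_\beta$. By assumption no $q'\in\mathcal D_1$ has $g_\beta\in[q']$, so by Lemma 7.1 some $q_0\in P_\delta$ with $g_\beta\in[q_0]$ has no extension in $\mathcal D_1$. Let $\mathcal D_2=\{p\in P_\delta:\exists q\le q_0\ (p,q)\in\mathcal D\}$. It is in $M_\gamma$, because $q_0\in P_\delta\subseteq M_\gamma$. If $p\in P_\delta$ and $g_\gamma\in[p]$, then $(p,q_0)$ has an extension in $\mathcal D$, so $p$ has an extension in $\mathcal D_2$. By Lemma 7.1, applied to $\gamma$, there is $p'\in\mathcal D_2$ with $g_\gamma\in[p']$. Take $q'\le q_0$ with $(p',q')\in\mathcal D$. Then $q'\in\mathcal D_1$ extends $q_0$, a contradiction. $\square$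

**Step 4: the space.** For $\alpha<\omega_1$ let
$$U^0_\alpha=\{\alpha\}\cup\{\beta>\alpha:t_\beta>t_\alpha,\ o^0_\beta(\alpha)=1\},\qquad U^1_\alpha=\{\alpha\}\cup\{\beta>\alpha:t_\beta<t_\alpha,\ o^1_\beta(\alpha)=1\}.$$
Let $X_i$ be $\omega_1$ with the topology generated by all $U^i_\alpha$ and their complements, and let $Z=X_0\oplus X_1$. The generating sets are clopen, so $Z$ is zero-dimensional. It is Hausdorff: for $\beta<\gamma$ the clopen set $U_\gamma^i\subseteq[\gamma,\omega_1)$ contains $\gamma$ but not $\beta$. Its size is $\aleph_1$. Since $U_\alpha^0\cap U_\alpha^1=\{\alpha\}$, the set $\{(\alpha,\alpha):\alpha<\omega_1\}\subseteq X_0\times X_1\subseteq Z^2$ is an uncountable discrete subspace.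

Why the bits $o^i_\beta(\alpha)$? Without them every $\beta>\alpha$ would lie in $U^0_\alpha$ or in $U^1_\alpha$, so the open box $(X_0\setminus U^0_\alpha)\times(X_1\setminus U^1_\alpha)$ would miss all but countably many points of the diagonal. With them, a $\beta$ whose bits at $\alpha$ are $0$ is in both complements.

It remains to show that for $i,j\in\{0,1\}$ and $A,B\subseteq\omega_1$ the subspace $A\times B$ of $X_i\times X_j$ is Lindelöf. Then a product of two subspaces of $Z$ is a union of four Lindelöf spaces.

**Step 5: conditions that decide basic neighborhoods.** A basic neighborhood of $a$ in $X_i$ is given by a finite $F\subseteq\omega_1$: all $\beta$ that lie in the same sets $U^i_\alpha$, $\alpha\in F$, as $a$. We need conditions that place later points in it.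

**Definition.** For $p\in P_\delta$, $a<\omega_1$ and finite $F\subseteq\delta$, write $p\Vdash_i(a,F)$ if for every $\alpha\in F$: $\alpha\in\operatorname{dom}p^i$, and

* if $a\in U^i_\alpha$: $p^i(\alpha)=1$, and $I_p\subseteq(t_\alpha,\infty)$ when $i=0$, $I_p\subseteq(-\infty,t_\alpha)$ when $i=1$;
* if $a\notin U^i_\alpha$: $p^i(\alpha)=0$, or else $I_p\subseteq(-\infty,t_\alpha)$ when $i=0$, $I_p\subseteq(t_\alpha,\infty)$ when $i=1$.

If $p\Vdash_i(a,F)$, $\beta\ge\delta$ and $g_\beta\in[p]$, then
$$\beta\in U^i_\alpha\iff a\in U^i_\alpha\qquad\text{for all }\alpha\in F.\tag{3}$$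
Indeed $\alpha<\delta\le\beta$, so membership of $\beta$ in $U^i_\alpha$ depends only on $o^i_\beta(\alpha)=p^i(\alpha)$ and on the side of $t_\alpha$ on which $t_\beta\in I_p$ lies. In the first clause both requirements for $\beta\in U_\alpha^i$ hold; in the second one of them fails. The relation $p\Vdash_i(a,F)$ depends only on $I_p$ and $p^i$, and it persists when $I_p$ shrinks.

For example, $p\Vdash_0(5,\{5\})$ says that $p^0(5)=1$ and $I_p\subseteq(t_5,\infty)$. Here $g_5\notin[p]$: the statement is a promise about later points, and it forces them to the right of $t_5$.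

**Lemma 7.3.** *Let $p\in P_\delta$ with $t_\alpha\notin I_p$ for all $\alpha\in\operatorname{dom}p^0\cup\operatorname{dom}p^1$; let $a<\delta$, $g_a\in[p]$, $F\subseteq\delta$ finite; let $J\subseteq I_p$ be a nonempty open rational interval, with $J\subseteq(t_a,\infty)$ if $i=0$ and $J\subseteq(-\infty,t_a)$ if $i=1$. Let $q^i$ extend $p^i$ by setting, for $\alpha\in F\setminus\operatorname{dom}p^i$, $q^i(\alpha)=1$ if $a\in U^i_\alpha$ and $q^i(\alpha)=0$ otherwise. Then any $q\in P_\delta$ with $I_q=J$ and this $q^i$ satisfies $q\Vdash_i(a,F)$.*

*Proof.* Take $i=0$; the case $i=1$ is the same with the order of $\mathbb R$ reversed. Since $g_a\in[p]$, we have $\operatorname{dom}p^0\subseteq a$ and $p^0\subseteq o_a^0$ and $t_a\in I_p$. Let $\alpha\in F$; then $\alpha\in\operatorname{dom}q^0$.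

If $a\in U_\alpha^0$ and $\alpha=a$: since $a\notin\operatorname{dom}p^0$, we set $q^0(a)=1$; and $J\subseteq(t_a,\infty)$.

If $a\in U_\alpha^0$ and $\alpha\ne a$: then $\alpha<a$, $o_a^0(\alpha)=1$ and $t_\alpha<t_a$. So $q^0(\alpha)=1$ (if $\alpha\in\operatorname{dom}p^0$, because $p^0\subseteq o^0_a$; otherwise by definition), and $J\subseteq(t_a,\infty)\subseteq(t_\alpha,\infty)$.

If $a\notin U_\alpha^0$ and $\alpha\notin\operatorname{dom}p^0$: then $q^0(\alpha)=0$.

If $a\notin U_\alpha^0$ and $\alpha\in\operatorname{dom}p^0$: then $\alpha<a$, and by the definition of $U^0_\alpha$ either $o_a^0(\alpha)=0$, so that $q^0(\alpha)=p^0(\alpha)=0$, or $t_a<t_\alpha$ (recall $t_a\ne t_\alpha$). In the latter case $t_a\in I_p$ and $t_\alpha\notin I_p$ give $J\subseteq I_p\subseteq(-\infty,t_\alpha)$. $\square$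

**Step 6: $X_j$ is HL.** This handles slices, and it is a rehearsal for boxes. Let $B\subseteq X_j$ have an open cover. For $b\in B$ choose a finite $F(b)\subseteq\omega_1$ such that
$$N(b)=\{d\in B:\ d\in U^j_\alpha\Leftrightarrow b\in U^j_\alpha\ \text{ for all }\alpha\in F(b)\}$$
is contained in a member of the cover. Let $N$ be a countable elementary submodel of a large $H(\theta)$ containing $B$, $F$, $\langle g_\beta:\beta<\omega_1\rangle$, and let $\delta=N\cap\omega_1$. For $b\in B\cap N$ the finite set $F(b)$ is in $N$, so $F(b)\subseteq\delta$. Let
$$\mathcal D=\{p\in P_\delta:\ p\Vdash_j(b,F(b))\text{ for some }b\in B\cap N\}.$$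
This is a countable subset of $P_\delta$, so $\mathcal D\in H(\omega_1)$, and there is $\kappa$ with $\delta\le\kappa<\omega_1$ and $\mathcal D\in M_\kappa$.

Let $d\in B$, $d\ge\kappa$. I check the hypothesis of Lemma 7.1 for $g_d$. Let $p\in P_\delta$ with $g_d\in[p]$. For $\alpha\in\operatorname{dom}p^0\cup\operatorname{dom}p^1$ we have $\alpha<\delta\le d$, so $t_\alpha\ne t_d$; replacing $p$ by an extension, we may shrink $I_p$ around $t_d$ so that $t_\alpha\notin I_p$ for all these $\alpha$, while still $g_d\in[p]$. Now $p\in N$, because it is built from rationals and finitely many ordinals below $\delta$. So $B_p=\{b\in B:g_b\in[p]\}\in N$. It contains $d$, so it is nonempty, and we can choose $b\in B_p\cap N$; thus $b<\delta$ and $g_b\in[p]$. (Since $d\notin N$, $B_p$ is even uncountable.) As $t_b\in I_p$, there is a nonempty open rational interval $J\subseteq I_p$ on the side of $t_b$ required in Lemma 7.3 for $j$. With $F=F(b)$ and the other function unchanged, the lemma yields an extension of $p$ in $\mathcal D$.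

By Lemma 7.1 (note $\mathcal D\in M_\kappa\subseteq M_d$) there is $p'\in\mathcal D$ with $g_d\in[p']$, and by (3), $d\in N(b)$ for some $b\in B\cap N$. Thus countably many $N(b)$ cover all of $B$ except a subset of $\kappa$, which is countable. So the cover has a countable subcover.

**Step 7: boxes, the set-up.** Let $\mathcal G$ be an open cover of $A\times B\subseteq X_i\times X_j$. For $(a,b)\in A\times B$ choose a finite $F(a,b)\subseteq\omega_1$ such that
$$N(a,b)=\{(c,d)\in A\times B:\ (c\in U^i_\alpha\Leftrightarrow a\in U^i_\alpha)\text{ and }(d\in U^j_\alpha\Leftrightarrow b\in U^j_\alpha)\text{ for all }\alpha\in F(a,b)\}$$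
is contained in a member of $\mathcal G$. Let $N$ be a countable elementary submodel of a large $H(\theta)$ containing $A,B,F,\langle g_\beta:\beta<\omega_1\rangle$, and $\delta=N\cap\omega_1$; again $F(a,b)\subseteq\delta$ for $(a,b)\in N$. Let
$$\mathcal D=\{p\in P_\delta:\exists(a,b)\in(A\times B)\cap N,\ p\Vdash_i(a,F(a,b))\text{ and }p\Vdash_j(b,F(a,b))\},$$
$$\mathcal D^2=\{(p,q)\in P_\delta^2:\exists(a,b)\in(A\times B)\cap N,\ p\Vdash_i(a,F(a,b))\text{ and }q\Vdash_j(b,F(a,b))\}.$$
(Here $\mathcal D^2$ is just a name.) Choose $\kappa\ge\delta$ with $\mathcal D,\mathcal D^2\in M_\kappa$. I claim: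
$$\text{every }(c,d)\in A\times B\text{ with }c,d\ge\kappa\text{ is in }N(a,b)\text{ for some }(a,b)\in(A\times B)\cap N.\tag{4}$$

**Step 8: claim (4) for $c\ne d$.** Here two different generic triples are available and Lemma 7.2 applies. Let $p,q\in P_\delta$ with $g_c\in[p]$, $g_d\in[q]$. As in Step 6, shrink $I_p$ around $t_c$ and $I_q$ around $t_d$ so that they avoid $t_\alpha$ for $\alpha$ in the respective domains, and choose $a\in A\cap N$, $b\in B\cap N$ with $g_a\in[p]$, $g_b\in[q]$. Lemma 7.3, applied to $p,a,i$ and to $q,b,j$, both with $F=F(a,b)$ and with suitable intervals, gives an extension of $(p,q)$ in $\mathcal D^2$. So Lemma 7.2 applies to $\gamma=\min(c,d)$ and $\beta=\max(c,d)$; note $\delta\le\kappa\le\gamma$ and $\mathcal D^2\in M_\kappa\subseteq M_\gamma$. If $d<c$, interchange the coordinates of $\mathcal D^2$. We obtain $(p',q')\in\mathcal D^2$ with $g_c\in[p']$, $g_d\in[q']$, and by (3), $(c,d)\in N(a,b)$ for some $(a,b)\in(A\times B)\cap N$.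

**Step 9: claim (4) for $c=d$.** Now a single triple $g_c$ must satisfy both requirements. Let $p\in P_\delta$ with $g_c\in[p]$, and shrink $I_p$ around $t_c$ as before. The set $C_p=\{a\in A\cap B:g_a\in[p]\}\in N$ contains $c\notin N$, so it is uncountable.

Suppose $i=j$. Choose $a\in C_p\cap N$ and apply Lemma 7.3 with $F=F(a,a)$. The resulting $q\le p$ is in $\mathcal D$, witnessed by $(a,a)$.

Suppose $i\ne j$. Using the witness $(a,a)$ would not work if $a\in F(a,a)$: the interval would have to lie both to the right and to the left of $t_a$. This is just the discreteness of the diagonal. But we may use an off-diagonal witness. As $C_p$ is an uncountable element of $N$, $C_p\cap N$ has two different elements; name them $a,b$ so that $t_a<t_b$ if $(i,j)=(0,1)$, and $t_b<t_a$ if $(i,j)=(1,0)$. Let $J$ be a nonempty open rational interval between $t_a$ and $t_b$. Then $J\subseteq I_p$, since $t_a,t_b\in I_p$, and $J$ lies on the side of $t_a$ required by Lemma 7.3 for $i$ and on the side of $t_b$ required for $j$. Define $q^i$ from $(a,F(a,b))$ and $q^j$ from $(b,F(a,b))$ as in Lemma 7.3; since $i\ne j$, these definitions do not interfere.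 Then $q=(J,q^0,q^1)\le p$ satisfies $q\Vdash_i(a,F(a,b))$ and $q\Vdash_j(b,F(a,b))$, so $q\in\mathcal D$.

In both cases every $p\in P_\delta$ with $g_c\in[p]$ has an extension in $\mathcal D$. By Lemma 7.1 and $\mathcal D\in M_\kappa\subseteq M_c$, there is $p'\in\mathcal D$ with $g_c\in[p']$, and by (3), $(c,c)\in N(a,b)$ for some $(a,b)\in(A\times B)\cap N$. This proves (4).

**Step 10: the countable subcover.** By (4), the countably many $N(a,b)$ with $(a,b)\in(A\times B)\cap N$ cover $(A\setminus\kappa)\times(B\setminus\kappa)$. The rest of $A\times B$ is contained in the union of the countably many slices $\{c\}\times B$ ($c\in A\cap\kappa$) and $A\times\{d\}$ ($d\in B\cap\kappa$), which are Lindelöf by Step 6. Hence $\mathcal G$ has a countable subcover, and Theorem 4 is proved. $\blacksquare$
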